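# Staircase functions on ordinals and subgroups of $\operatorname{Aut} I^\tau$

Throughout, $\omega_1$ is the first uncountable ordinal, a cardinal $\tau$ is identified with the least ordinal of its cardinality, "compact" means compact Hausdorff and nonempty, all topological groups are Hausdorff, subgroups carry the subspace topology, and "isomorphic" means isomorphic as topological groups.

## 1. Staircases on $[0,\tau]$

Fix an uncountable cardinal $\tau$ and let $[0,\tau]$ be the compact space of all ordinals $\le\tau$ with the order topology. For $\alpha<\tau$ the set $[0,\alpha]=[0,\alpha+1)$ is both closed and open, so its indicator $1_{[0,\alpha]}$ is a continuous function. Fix a step height $\eta>0$ and a number of steps $n\ge 1$. Write $[\omega_1]^n$ for the set of increasing $n$-tuples $\bar\alpha=(\alpha_1<\dots<\alpha_n)$ of countable ordinals, and put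
$$g_{\bar\alpha}=\eta\sum_{i=1}^n 1_{[0,\alpha_i]}\in C([0,\tau]).\tag{1}$$
This is a descending staircase: its value at $\gamma$ is $\eta$ times the number of $i$ with $\gamma\le\alpha_i$. It equals $n\eta$ on $[0,\alpha_1]$, goes down by $\eta$ just after each $\alpha_i$, and is $0$ after $\alpha_n$.

**Definition (interlaced, separated).** A pair $(\bar\alpha,\bar\beta)$ of elements of $[\omega_1]^n$ is *interlaced* if $\alpha_1<\beta_1<\alpha_2<\beta_2<\dots<\alpha_n<\beta_n$, and *separated* if $\alpha_n<\beta_1$.

In the sup norm the two kinds of pairs look completely different.

* If $(\bar\alpha,\bar\beta)$ is interlaced, then $g_{\bar\beta}-g_{\bar\alpha}=\eta\sum_i 1_{(\alpha_i,\beta_i]}$. The intervals $(\alpha_i,\beta_i]$ are nonempty and pairwise disjoint, so $\|g_{\bar\beta}-g_{\bar\alpha}\|=\eta$.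
* If $(\bar\alpha,\bar\beta)$ is separated, evaluate at $\beta_1$: every $\beta_i\ge\beta_1$ and every $\alpha_i<\beta_1$, so $g_{\bar\beta}(\beta_1)=n\eta$ and $g_{\bar\alpha}(\beta_1)=0$. Hence $\|g_{\bar\beta}-g_{\bar\alpha}\|\ge n\eta$.

For example, let $n=2$ and $\eta=1$. For $\bar\alpha=(1,5)$ and $\bar\beta=(3,7)$ the difference is $1$ on $\{2,3,6,7\}$ and $0$ elsewhere. For $\bar\alpha=(1,5)$ and $\bar\beta=(6,7)$ it takes the value $2$ at the point $6$.

So there is a family indexed by $[\omega_1]^n$ in which interlaced pairs are close and separated pairs are far apart. The plan is to show that a group of homeomorphisms of a cube cannot reproduce this behavior: there, if all interlaced pairs are close, then some separated pair is almost equally close. The staircases are therefore a device for proving that the Banach space $C([0,\tau])$, as a topological group, does not embed in the homeomorphism group of any cube.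

## 2. Which groups of weight $\tau$ lie in $\operatorname{Aut} I^\tau$?

Let $I=[0,1]$, and for a cardinal $\tau$ let $I^\tau$ be the Tikhonov cube. For a compact space $X$ let $\operatorname{Aut}X$ be the group of all self-homeomorphisms of $X$ with the compact-open topology; it is a topological group. The weight $w(Y)$ of a space is the least cardinality of a base, and the density $d(Y)$ is the least cardinality of a dense subset. For infinite metrizable spaces the two are equal.

It is known that every topological group with a countable base is isomorphic to a subgroup of $\operatorname{Aut} I^\omega$. The question, taken from Vladimir Uspenskij, "Real-valued measurable cardinals and sequentially continuous homomorphisms", arXiv:2108.09839 (2021), is whether a similar assertion holds for uncountable cardinals: is every topological group of weight $\tau$ isomorphic to a subgroup of $\operatorname{Aut} I^\tau$? The answer is no, for every uncountable $\tau$. We first recall what is needed for the precise statement.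

**The topology of $\operatorname{Aut}X$.** A compact space has exactly one uniformity inducing its topology, and the compact-open topology on maps $X\to X$ is that of uniform convergence with respect to it. So the sets
$$W_E=\{k\in\operatorname{Aut}X:\ (kx,x)\in E\ \text{ for all }x\in X\},\qquad E\text{ an entourage of }X,$$
form a base of neighborhoods of $\mathrm{id}$. Continuous functions separate points from closed sets, so the pseudometrics $|a(x)-a(y)|$, $a\in C(X)$, generate a uniformity inducing the topology of $X$, which is therefore the uniformity of $X$. Hence the sets
$$W(F,\delta)=\{k\in\operatorname{Aut}X:\ |a(kx)-a(x)|<\delta\ \text{ for all }x\in X,\ a\in F\},\quad F\subset C(X)\text{ finite},\ \delta>0,$$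
form a base at $\mathrm{id}$ as well.

**Definition (dyadic).** A compact space is *dyadic* if it is a continuous image of $2^\kappa=\{0,1\}^\kappa$ for some cardinal $\kappa$.

Binary expansion $(e_j)_{j\in\omega}\mapsto\sum_j e_j2^{-j-1}$ maps $2^\omega$ continuously onto $I$. Its $\kappa$-th power maps $(2^\omega)^\kappa$, a Cantor cube, onto $I^\kappa$. So every $I^\kappa$ is dyadic.

**Theorem A.** Let $\tau$ be an uncountable cardinal and $G_\tau=(C([0,\tau]),+)$ with the norm topology. Then $w(G_\tau)=\tau$. For every dyadic compact $X$, every continuous homomorphism $\varphi:G_\tau\to\operatorname{Aut}X$, every neighborhood $W$ of $\mathrm{id}$ in $\operatorname{Aut}X$ and every $r>0$, there is $g\in\varphi^{-1}(W)$ with $\|g\|>r$. In particular, $G_\tau$ is not isomorphic to a subgroup of $\operatorname{Aut}X$ for any dyadic $X$, and so not to a subgroup of $\operatorname{Aut}I^\kappa$ for any $\kappa$ (in particular $\kappa=\tau$).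

A companion Theorem B, stated and proved in Section 9, gives large classes of groups that do embed.

## 3. Two actions on cubes that can be checked by hand

**Discrete groups.** Let $G$ be discrete with $|G|=\tau$; then $w(G)=\tau$. Let $G$ act on $I^G$ by $(kx)_s=x_{k^{-1}s}$. If $k\ne e$, choose $x$ with $x_{k^{-1}}=1$ and $x_e=0$; then $|(kx)_e-x_e|=1$. So with $a(x)=x_e$ the only element of $G$ mapped into $W(\{a\},1)$ is $e$. Thus $G$ is isomorphic to a discrete subgroup of $\operatorname{Aut}I^G\cong\operatorname{Aut}I^\tau$. An obstruction cannot come merely from having many elements far apart from each other.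

**The coordinatewise action of $G_\tau$.** To embed $G_\tau$ in the homeomorphism group of a cube, the first thing to try is to let $g$ translate the coordinate $\gamma$ by $g(\gamma)$. Replace $I$ by $[-\infty,\infty]$ with the metric $|\theta(s)-\theta(t)|$, where $\theta(s)=s/(1+|s|)$ and $\theta(\pm\infty)=\pm1$. Let $g$ act on $[-\infty,\infty]^{[0,\tau]}$ by $(gx)_\gamma=x_\gamma+g(\gamma)$. Since $\theta$ is $1$-Lipschitz on $\mathbb R$, translation by $r$ moves no point by more than $|r|$. It moves $0$ by $|r|/(1+|r|)$, so it is close to the identity only when $r$ is small. We get an injective continuous homomorphism $G_\tau\to\operatorname{Aut}([-\infty,\infty]^{[0,\tau]})$.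

It is not an embedding, and we can see exactly why. A neighborhood of $\mathrm{id}$ contains all homeomorphisms that move the coordinates from some finite set $D$ by less than some $\varepsilon$. Take a successor ordinal $\gamma\notin D$. The set $\{\gamma\}$ is clopen, so $M1_{\{\gamma\}}\in G_\tau$ for each $M$. It acts trivially on the coordinates in $D$ and has norm $M$. The action recovers only the topology of pointwise convergence. Theorem A says that *every* action of $G_\tau$ on *every* dyadic space has this defect: the preimage of each neighborhood of $\mathrm{id}$ is unbounded.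

## 4. Reading an action as functions on a Cantor cube

We now turn an arbitrary action into a map from $[\omega_1]^n$ to continuous functions on a Cantor cube. Let $X$ be dyadic, $q:2^\kappa\to X$ a continuous surjection, and $\varphi:G_\tau\to\operatorname{Aut}X$ a continuous homomorphism. For $g,h\in G_\tau$ and $a\in C(X)$, write $\varphi(g)x=\varphi(g-h)\varphi(h)x$ and substitute $y=\varphi(h)x$. Since $\varphi(h)$ is a bijection of $X$,
$$\sup_{x\in X}|a(\varphi(g)x)-a(\varphi(h)x)|=\sup_{y\in X}|a(\varphi(g-h)y)-a(y)|.\tag{2}$$
For a nonempty finite $F\subset C(X)$ put
$$f(\bar\alpha)=\bigl(a\circ\varphi(g_{\bar\alpha})\circ q\bigr)_{a\in F}\in C(2^\kappa,\mathbb R^F),\qquad\bar\alpha\in[\omega_1]^n,\tag{3}$$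
where $\mathbb R^F$ has the max-norm and $C(2^\kappa,\mathbb R^F)$ the sup norm. As $q$ is onto, (2) gives
$$\|f(\bar\alpha)-f(\bar\beta)\|=\max_{a\in F}\ \sup_{y\in X}|a(\varphi(g_{\bar\beta}-g_{\bar\alpha})y)-a(y)|.\tag{4}$$
So $\|f(\bar\alpha)-f(\bar\beta)\|<\delta$ implies $\varphi(g_{\bar\beta}-g_{\bar\alpha})\in W(F,\delta)$. By continuity of $\varphi$, if $\eta$ is small then $f$ is nearly constant on interlaced pairs. Theorem A will follow once we find one *separated* pair on which $f$ is also nearly constant. The triangle inequality alone does not do this: each link of a chain of interlaced pairs moves the staircase by $\eta$, so a chain joining the members of a separated pair has at least $n$ links, and the bound it gives is no better than $n$ times the bound for one link.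

The Cantor cube is what makes it possible. On $C([0,\omega_1])$ the map $\bar\alpha\mapsto\sum_i1_{[0,\alpha_i]}$ has interlaced distance $1$ and separated distance at least $n$, by Section 1. On a Cantor cube the analogous map for $n=2$ is $f(\bar\alpha)(x)=x_{\alpha_1}+x_{\alpha_2}$ with $\kappa\ge\omega_1$. For an interlaced pair the four coordinates $\alpha_1,\alpha_2,\beta_1,\beta_2$ are distinct, so the distance is $2$; for a separated pair it is $2$ for the same reason. The order pattern of $(\bar\alpha,\bar\beta)$ is invisible; only coincidences between coordinates matter.

## 5. Where the Δ-system argument stops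

Let $f:[\omega_1]^n\to C(2^\kappa,\mathbb R^F)$ be any map and $\varepsilon>0$. A continuous function on a Cantor cube nearly depends on finitely many coordinates. For each $\bar\alpha$ there are $k=k(\bar\alpha)\in\mathbb N$, a function $P_{\bar\alpha}:\{0,1\}^k\to\mathbb Q^F$ and pairwise distinct $t_1(\bar\alpha),\dots,t_k(\bar\alpha)\in\kappa$ such that
$$\bigl|f(\bar\alpha)(x)-P_{\bar\alpha}(x_{t_1(\bar\alpha)},\dots,x_{t_k(\bar\alpha)})\bigr|\le\varepsilon\qquad(x\in2^\kappa).\tag{5}$$
Indeed, each point of $2^\kappa$ has a neighborhood, defined by fixing finitely many coordinates, on which $f(\bar\alpha)$ varies by less than $\varepsilon/2$. Finitely many of these cover $2^\kappa$. Let $t_1,\dots,t_k$ list all coordinates that they use. Each set obtained by fixing the values of $x_{t_1},\dots,x_{t_k}$ lies in one of the covering sets, so $f(\bar\alpha)$ varies on it by less than $\varepsilon/2$. Choose as the value of $P_{\bar\alpha}$ there a point of $\mathbb Q^F$ within $\varepsilon/2$ of some value of $f(\bar\alpha)$ on it. This proves (5).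

There are only countably many pairs $(k,P)$. A sensible next move is the Δ-system lemma: every uncountable family of finite sets has an uncountable subfamily whose pairwise intersections all equal one fixed set, the root. Start from an uncountable family of $n$-tuples on which $(k,P)$ is constant, and suppose for simplicity that the coordinate sets of distinct tuples are distinct. Thinning out, we get an uncountable $A\subset[\omega_1]^n$ on which the coordinate sets form a Δ-system and the places $i$ with $t_i(\bar\alpha)$ in the root, as well as the values there, are constant. Call the set of these places $R$ and write $P(u,y)$ with $u\in\{0,1\}^R$ for the root coordinates and $y$ for the others. For distinct $\bar\alpha,\bar\beta\in A$ the nonroot coordinates of $\bar\alpha$ and of $\bar\beta$ are different, so a suitable $x$ realizes any $u,y,z$ at once. By (5), $\|f(\bar\alpha)-f(\bar\beta)\|$ is within $2\varepsilon$ of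
$$\max_{u,y,z}|P(u,y)-P(u,z)|,$$
a number that does not depend on the pair. If $A$ contained an interlaced pair and a separated pair, we would be done.

But $A$ need not contain an interlaced pair. The uncountable set $\{(\omega\xi+1,\dots,\omega\xi+n):\xi<\omega_1\}$ has only separated pairs: if $\xi<\xi'$, then $\omega\xi+n<\omega\xi'+1$. An uncountable subset of $[\omega_1]^n$ is too thin, and this is exactly the point at which the argument stops. We need to make $(k,P)$ constant and control coincidences on a set of tuples that branches uncountably at *each* of the $n$ places. The price is that two such tuples may share initial segments, so the coordinates $t_i$ can no longer be simply constant or all different; each $t_i$ will have its own level of dependence.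

## 6. Trees branching uncountably at every level

**Definition (tree).** An *$n$-tree* is a set $T$ of increasing sequences of countable ordinals of length $\le n$, containing $\emptyset$, closed under initial segments, such that every $\sigma\in T$ of length $<n$ has uncountably many $\alpha$ with $\sigma^\frown\alpha\in T$. Its *branches* are its members of length $n$.

The only $0$-tree is $\{\emptyset\}$. A $1$-tree is an uncountable set of countable ordinals, together with $\emptyset$. The set in Section 5 is not the set of branches of an $n$-tree if $n\ge2$: the first entry there determines the second. Every member of an $n$-tree extends to a branch. For $n\ge1$ there are always branches $\bar\alpha,\bar\beta$ with $\alpha_n<\beta_1$, since uncountably many ordinals can serve as $\beta_1$. Interlaced branches exist too, as the choice made in Step 2 of Section 7 will show.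

Recall that every function on an uncountable set is either constant or injective on some uncountable subset: if no fiber is uncountable, there are uncountably many nonempty fibers, and we pick one point in each. A function with countable range on an uncountable set is constant on an uncountable subset.

**Lemma 1.** Let $n\ge0$, let $c:[\omega_1]^n\to C$ with $C$ countable, and for each $\bar\alpha\in[\omega_1]^n$ let $t(\bar\alpha)=(t_i(\bar\alpha))_{i\in D(\bar\alpha)}$ be an injective family of elements of a set $S$, where $D(\bar\alpha)\subset\mathbb N$ is finite. Then there are an $n$-tree $T$, $p\in C$, a finite $D\subset\mathbb N$, and $m:D\to\{0,\dots,n\}$ such that for all branches $\bar\alpha$ of $T$: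

* $c(\bar\alpha)=p$ and $D(\bar\alpha)=D$;
* for $i\in D$, $t_i(\bar\alpha)$ depends only on $\bar\alpha|m(i)=(\alpha_1,\dots,\alpha_{m(i)})$; write $t_i(\bar\alpha)=\hat t_i(\bar\alpha|m(i))$;
* if $m(i)\ge1$ and $\sigma\in T$ has length $m(i)-1$, then $\alpha\mapsto\hat t_i(\sigma^\frown\alpha)$ is injective on $\{\alpha:\sigma^\frown\alpha\in T\}$.

For instance, let $n=2$, $S=\omega_1$, $t_1(\bar\alpha)=\alpha_1$, $t_2(\bar\alpha)=\alpha_2$, with $c$ constant. The tree of all increasing sequences of length $\le2$ works, with $m(1)=1$ and $m(2)=2$. If instead the only coordinate is $t_1(\bar\alpha)=\min(\alpha_1,\omega)$, the tree of all increasing sequences of length $\le 2$ with entries $\ge\omega$ works, with $m(1)=0$.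

**Proof of Lemma 1.** We use induction on $n$. For $n=0$ take $T=\{\emptyset\}$, $p=c(\emptyset)$, $D=D(\emptyset)$, $m=0$. Assume the lemma for $n$, and let $c,t$ be given on $[\omega_1]^{n+1}$.

**Step 1: uniformize the last entry.** The aim is to remove the dependence on the last entry, or make it injective. Fix $\sigma\in[\omega_1]^n$ and consider $\alpha>\max\sigma$ (all $\alpha$, if $n=0$). The functions $\alpha\mapsto c(\sigma^\frown\alpha)$ and $\alpha\mapsto D(\sigma^\frown\alpha)$ have countable ranges, since there are only countably many finite subsets of $\mathbb N$. So both are constant on some uncountable set, with values $c'(\sigma)$ and $E(\sigma)$, say. For each of the finitely many $i\in E(\sigma)$ in turn, pass to an uncountable subset on which $\alpha\mapsto t_i(\sigma^\frown\alpha)$ is constant or injective; these properties survive further thinning. We end with an uncountable $A_\sigma\subset\{\alpha<\omega_1:\alpha>\max\sigma\}$ and a set $J(\sigma)\subset E(\sigma)$ such that on $A_\sigma$ the map $\alpha\mapsto t_i(\sigma^\frown\alpha)$ is injective for $i\in J(\sigma)$ and constant, with value $t_i'(\sigma)$, for $i\in E(\sigma)\setminus J(\sigma)$.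

**Step 2: apply the induction hypothesis.** To use it, we need injective families indexed by $[\omega_1]^n$. The family $(t_i'(\sigma))_{i\in E(\sigma)\setminus J(\sigma)}$ is injective: for any one $\alpha\in A_\sigma$ it is a subfamily of the injective family $t(\sigma^\frown\alpha)$. The coloring $\sigma\mapsto(c'(\sigma),E(\sigma),J(\sigma))$ has countable range. So there are an $n$-tree $T'$, on whose branches the color is a constant $(p,D,J)$, and a function $m:D\setminus J\to\{0,\dots,n\}$ with the properties in the lemma for $t'$.

**Step 3: put the last level back.** Let
$$T=T'\cup\{\sigma^\frown\alpha:\ \sigma\text{ a branch of }T',\ \alpha\in A_\sigma\},\qquad m(i)=n+1\ \text{ for }i\in J.$$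
This is an $(n+1)$-tree. Let $\sigma^\frown\alpha$ be a branch of it. Then $c(\sigma^\frown\alpha)=c'(\sigma)=p$ and $D(\sigma^\frown\alpha)=E(\sigma)=D$. For $i\in D\setminus J$ we have $t_i(\sigma^\frown\alpha)=t'_i(\sigma)$, which depends only on $\sigma|m(i)$; the injectivity required at level $m(i)\le n$ holds because $T$ and $T'$ have the same members of length $\le n$. For $i\in J$ there is nothing to check about dependence, and injectivity of $\alpha\mapsto t_i(\sigma^\frown\alpha)$ on $A_\sigma=\{\alpha:\sigma^\frown\alpha\in T\}$ is the choice of $A_\sigma$. $\square$

## 7. On a Cantor cube, interlaced pairs control separated pairs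

**Lemma 2.** Let $n\ge1$, let $F$ be a finite set, let $\mathbb R^F$ have the max-norm, and let $f:[\omega_1]^n\to C(2^\kappa,\mathbb R^F)$ (sup norm) be an arbitrary map. If $\|f(\bar\alpha)-f(\bar\beta)\|\le L$ for all interlaced pairs, then for every $\varepsilon>0$ there is a separated pair with $\|f(\bar\alpha)-f(\bar\beta)\|\le L+4\varepsilon$.

**Step 1: choose the tree.** We want one function $P$ to serve for all tuples considered. For each $\bar\alpha$ fix $k(\bar\alpha)$, $P_{\bar\alpha}$ and $t_1(\bar\alpha),\dots,t_{k(\bar\alpha)}(\bar\alpha)$ as in (5). Apply Lemma 1 with $S=\kappa$, $c(\bar\alpha)=(k(\bar\alpha),P_{\bar\alpha})$ and $D(\bar\alpha)=\{1,\dots,k(\bar\alpha)\}$. We obtain an $n$-tree $T$, a constant $(k,P)$, a function $m$ on $\{1,\dots,k\}$, and functions $\hat t_i$. Let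
$$R=\{i:\ m(i)=0\}.$$
For $i\in R$ the coordinate $t_i$ is the same for all branches of $T$. Write $P(u,y)$ for the value of $P$ with the entries $u\in\{0,1\}^R$ at the places in $R$ and $y\in\{0,1\}^{\{1,\dots,k\}\setminus R}$ at the others.

**Step 2: choose an interlaced pair of branches sharing only the coordinates in $R$.** Such a pair will let us vary the other variables of $P$ freely. Choose successively $\alpha_1<\beta_1<\alpha_2<\beta_2<\dots<\alpha_n<\beta_n$, keeping all initial segments of $\bar\alpha$ and of $\bar\beta$ in $T$, so that:

* when $\alpha_l$ is chosen, for all $i$ with $m(i)=l$ the value $\hat t_i(\alpha_1,\dots,\alpha_l)$ differs from all $\hat t_j(\beta_1,\dots,\beta_{m(j)})$ with $1\le m(j)<l$;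
* when $\beta_l$ is chosen, for all $i$ with $m(i)=l$ the value $\hat t_i(\beta_1,\dots,\beta_l)$ differs from all $\hat t_j(\alpha_1,\dots,\alpha_{m(j)})$ with $1\le m(j)\le l$.

This is possible. At each stage the initial segment constructed so far (of $\bar\alpha$ or of $\bar\beta$) has uncountably many one-point extensions in $T$. Only countably many of them fail to exceed the ordinal chosen just before, so uncountably many candidates remain. There are finitely many forbidden values. For each $i$ with $m(i)=l$, the third property in Lemma 1 says that $\hat t_i$ is injective in the candidate, so each forbidden value excludes at most one candidate. Altogether finitely many candidates are excluded.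

We claim that
$$t_i(\bar\alpha)=t_j(\bar\beta)\quad\text{only if}\quad i=j\in R.\tag{6}$$
Let first $i,j\notin R$. If $m(i)>m(j)$, then $\alpha_{m(i)}$ was chosen after $\beta_{m(j)}$, and the first rule with $l=m(i)$ gives $t_i(\bar\alpha)\ne t_j(\bar\beta)$. If $m(i)\le m(j)$, then $\beta_{m(j)}$ was chosen after $\alpha_{m(i)}$, and the second rule, with $l=m(j)$ and the roles of $i$ and $j$ exchanged, gives the same. This includes the case $i=j$. If $i\in R$ and $j\ne i$, then $t_i(\bar\alpha)=t_i(\bar\beta)\ne t_j(\bar\beta)$, because the coordinates of one tuple are distinct. If $j\in R$ and $i\ne j$, then $t_j(\bar\beta)=t_j(\bar\alpha)\ne t_i(\bar\alpha)$. This proves (6).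

**Step 3: bound the effect of the variables outside $R$ on $P$.** The claim is that
$$|P(u,y)-P(u,z)|\le L+2\varepsilon\quad\text{for all }u\in\{0,1\}^R,\ y,z\in\{0,1\}^{\{1,\dots,k\}\setminus R}.\tag{7}$$
Take $\bar\alpha,\bar\beta$ from Step 2. There is a point $x\in2^\kappa$ with
$$x_{t_i(\bar\alpha)}=x_{t_i(\bar\beta)}=u_i\ (i\in R),\qquad x_{t_i(\bar\alpha)}=y_i,\quad x_{t_i(\bar\beta)}=z_i\ (i\notin R).$$
These prescriptions do not conflict: within one tuple the coordinates are distinct, and between the two tuples the only coincidences are those in (6), where both prescriptions say $u_i$. Put $0$ at all remaining coordinates. By (5) at this $x$, $P(u,y)$ is within $\varepsilon$ of $f(\bar\alpha)(x)$ and $P(u,z)$ is within $\varepsilon$ of $f(\bar\beta)(x)$. The pair $(\bar\alpha,\bar\beta)$ is interlaced, so $|f(\bar\alpha)(x)-f(\bar\beta)(x)|\le L$. This gives (7).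

**Step 4: transfer the bound to a separated pair.** Inequality (7) no longer mentions $\bar\alpha$ and $\bar\beta$, so it may be used for other branches. Take any branches $\bar\alpha',\bar\beta'$ of $T$ with $\alpha'_n<\beta'_1$; they exist because $\emptyset$ has uncountably many one-point extensions in $T$. For $i\in R$ we have $t_i(\bar\alpha')=t_i(\bar\beta')$. Hence, for every $x\in2^\kappa$, the two values of $P$ in (5) for $\bar\alpha'$ and $\bar\beta'$ are $P(u,y)$ and $P(u,z)$ *with the same $u$*. Whether the other coordinates coincide is irrelevant, since (7) holds for all $y,z$. Therefore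
$$|f(\bar\alpha')(x)-f(\bar\beta')(x)|\le\varepsilon+(L+2\varepsilon)+\varepsilon=L+4\varepsilon$$
for every $x$. $\square$

The coefficient $1$ of $L$ cannot be improved. Take $\kappa\ge\omega_1$, $|F|=1$ and $f(\bar\alpha)(x)=x_{\alpha_1}$. In an interlaced or separated pair $\alpha_1\ne\beta_1$, so all such pairs have distance exactly $1$.

## 8. Unbounded preimages: proof of Theorem A

**Step 1: the weight of $G_\tau$.** We compute the density. The sets $[0,\alpha]$, $\alpha\le\tau$, are clopen. The functions $1_{[0,\alpha]}$ separate points, since for $\beta<\gamma$ the function $1_{[0,\beta]}$ is $1$ at $\beta$ and $0$ at $\gamma$. Their family is closed under products, as $1_{[0,\alpha]}1_{[0,\beta]}=1_{[0,\min(\alpha,\beta)]}$, and contains $1=1_{[0,\tau]}$. So their real span is an algebra, dense by the Stone–Weierstrass theorem. The rational span is then dense too, and has cardinality $\tau$. On the other hand, the $\tau$ functions $1_{[0,\alpha]}$, $\alpha<\tau$, are at mutual distance $1$, so the open balls of radius $\frac12$ around them are disjoint and every dense set has at least $\tau$ elements. Hence $w(G_\tau)=d(G_\tau)=\tau$.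

**Step 2: fix the constants.** We choose the step height so that interlaced pairs are under control, and the number of steps so that separated pairs are far apart. Let $X$ be dyadic, $q:2^\kappa\to X$ a continuous surjection, $\varphi:G_\tau\to\operatorname{Aut}X$ a continuous homomorphism, $W$ a neighborhood of $\mathrm{id}$, and $r>0$. Choose a finite nonempty $F\subset C(X)$ and $\delta>0$ with $W(F,\delta)\subset W$. By continuity of $\varphi$ there is $\eta>0$ such that $\|g\|\le\eta$ implies $\varphi(g)\in W(F,\delta/2)$. Choose $n$ with $n\eta>r$. Define $g_{\bar\alpha}$ by (1), with these $\eta$ and $n$, and $f$ by (3).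

**Step 3: interlaced pairs.** This verifies the hypothesis of Lemma 2. For an interlaced pair, $\|g_{\bar\beta}-g_{\bar\alpha}\|=\eta$ by Section 1, so $\varphi(g_{\bar\beta}-g_{\bar\alpha})\in W(F,\delta/2)$, and (4) gives $\|f(\bar\alpha)-f(\bar\beta)\|\le\delta/2$.

**Step 4: a separated pair.** This produces the required $g$. Lemma 2 with $L=\delta/2$ and $\varepsilon=\delta/16$ gives a separated pair with
$$\|f(\bar\alpha)-f(\bar\beta)\|\le\tfrac12\delta+\tfrac14\delta=\tfrac34\delta<\delta.$$
Put $g=g_{\bar\beta}-g_{\bar\alpha}$. By (4), $\varphi(g)\in W(F,\delta)\subset W$. By Section 1, $\|g\|\ge n\eta>r$.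

**Step 5: no embedding.** If $\varphi$ were an isomorphism onto a subgroup of $\operatorname{Aut}X$, the image of the open unit ball would be a neighborhood of $\mathrm{id}$ in $\varphi(G_\tau)$. So there would be a neighborhood $W$ of $\mathrm{id}$ in $\operatorname{Aut}X$ with $\varphi^{-1}(W)$ contained in the unit ball, contradicting Step 4 with $r=1$. Since every $I^\kappa$ is dyadic, Theorem A is proved. $\blacksquare$

Since $w(G_\tau)=\tau$, the assertion fails for every uncountable $\tau$.

**Remark 1 (small groups).** Take $\eta$ rational in Step 2. The proof then uses only elements of the $\mathbb Q$-span of $\{1_{[0,\alpha]}:\alpha\le\tau\}$, and applies to any continuous homomorphism defined on that subgroup alone. This subgroup has cardinality $\tau$, and weight $\tau$ by the argument of Step 1. So this metrizable abelian group of cardinality and weight $\tau$ also does not embed in any $\operatorname{Aut}X$ with $X$ dyadic.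

**Remark 2 (circle-valued functions).** Let $\mathbb T$ be the unit circle in $\mathbb C$. The multiplicative group $C([0,\tau],\mathbb T)$ with the sup metric has diameter $2$. Its weight is $\tau$: it is a subspace of $C([0,\tau],\mathbb C)\cong C([0,\tau])^2$, which has weight $\tau$, and the $\tau$ functions $\exp(i\pi1_{[0,\alpha]})$, $\alpha<\tau$, are at mutual distance $2$. Put
$$g_{\bar\alpha}=\exp\Bigl(\tfrac{i\pi}{n}\sum_{j\le n}1_{[0,\alpha_j]}\Bigr).$$
For an interlaced pair, $g_{\bar\beta}g_{\bar\alpha}^{-1}$ takes only the values $1$ and $e^{i\pi/n}$, so it is at distance $|e^{i\pi/n}-1|$ from $1$. For a separated pair its value at $\beta_1$ is $e^{i\pi}=-1$, so it is at distance $2$ from $1$. Identities (2) and (4) hold with $gh^{-1}$ in place of $g-h$. Choosing $n$ so large that $|e^{i\pi/n}-1|\le\eta$, we get from Lemma 2 as before: for every continuous homomorphism to $\operatorname{Aut}X$ with $X$ dyadic, the preimage of each neighborhood of $\mathrm{id}$ contains an element at distance $2$ from $1$. In particular the group does not embed in $\operatorname{Aut}X$. Sending $g$ to the diagonal operator with entries $g(\gamma)$, $\gamma\in[0,\tau]$,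 is a homomorphism into the unitary group of $\ell_2([0,\tau])$. It is isometric for the operator norm, because the norm of a diagonal operator is the supremum of the moduli of its entries. So that unitary group, with the norm topology, also embeds in no $\operatorname{Aut}X$ with $X$ dyadic.

## 9. Groups that do embed: open subgroups and narrowness

**Definition (narrow).** A topological group $G$ is *$\kappa$-narrow* if for each neighborhood $U$ of $e$ there is $S\subset G$ with $|S|\le\kappa$ and $SU=G$.

For example, $\mathbb R$ is $\omega$-narrow: take $S=\mathbb Q$. An uncountable discrete group is not: take $U=\{e\}$. A group with a dense subset of cardinality $\le\kappa$ is $\kappa$-narrow: if $S$ is dense and $U$ is a neighborhood of $e$, then each $gU^{-1}$ meets $S$, that is, $g\in SU$. The group $G_\tau$ is not $\omega$-narrow for uncountable $\tau$: a translate of the open ball of radius $\frac12$ contains at most one of the functions $1_{[0,\alpha]}$, $\alpha<\tau$, which are at mutual distance $1$.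

**Theorem B.** Let $\tau$ be an infinite cardinal, and let $\mathcal U_\tau$ be the class of topological groups isomorphic to subgroups of $\operatorname{Aut}I^\tau$.

1. If $w(G)\le\tau$, and for every neighborhood $U$ of $e$ in $G$ there are a continuous homomorphism $\varphi:G\to L$ with $L\in\mathcal U_\tau$ and a neighborhood $V$ of $e$ in $L$ with $\varphi^{-1}(V)\subset U$, then $G\in\mathcal U_\tau$.
2. If $w(G)\le\tau$ and $G$ has an open subgroup $H\in\mathcal U_\tau$, then $G\in\mathcal U_\tau$.
3. Consequently $\mathcal U_\tau$ contains every group of weight $\le\tau$ that has an open $\omega$-narrow subgroup. In particular it contains all $\omega$-narrow groups and all locally compact groups of weight $\le\tau$. It also contains every group of weight $\le\tau$ with a base at $e$ of open subgroups.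

In (3), "$\omega$-narrow" cannot be replaced by "$\omega_1$-narrow", even for abelian completely metrizable groups: $G_{\omega_1}$ is such a group, it has density $\omega_1$ and so is $\omega_1$-narrow, and by Theorem A it lies in no $\mathcal U_\tau$.

**Step 1: products.** We show that $\mathcal U_\tau$ is closed under products of at most $\tau$ factors; it is clearly closed under subgroups. For a family of compact spaces $X_j$ consider the coordinatewise action $\prod_j\operatorname{Aut}X_j\to\operatorname{Aut}\prod_jX_j$. It is an injective homomorphism. A basic entourage of $\prod_jX_j$ is given by a finite set $D$ of indices and entourages $E_j$ of $X_j$, $j\in D$, and consists of the pairs $(x,y)$ with $(x_j,y_j)\in E_j$ for $j\in D$. An element $(\theta_j)$ maps into the corresponding neighborhood of $\mathrm{id}$ exactly when $(\theta_jx,x)\in E_j$ for all $x\in X_j$ and $j\in D$, that is, when $\theta_j\in W_{E_j}$ for $j\in D$. These are precisely the basic neighborhoods of the identity in $\prod_j\operatorname{Aut}X_j$. So the map is a topological embedding. If $L_j\in\mathcal U_\tau$ for $j\in J$, where $0<|J|\le\tau$, then $\prod_jL_j$ embeds in $\operatorname{Aut}\,(I^\tau)^J\cong\operatorname{Aut}I^\tau$,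 because $\tau\cdot|J|=\tau$. The empty product is trivial. In the same way, $\theta\mapsto\theta\times\mathrm{id}$ embeds $\operatorname{Aut}Y$ in $\operatorname{Aut}(Y\times I^\tau)$ for every compact $Y$. If $Y=I^\lambda$ with $\lambda\le\tau$, this gives
$$\mathcal U_\lambda\subset\mathcal U_\tau\quad\text{for infinite }\lambda\le\tau,\qquad\operatorname{Aut}I^\lambda\in\mathcal U_\tau\quad\text{for every }\lambda\le\tau.\tag{8}$$

**Step 2: proof of (1).** We combine $\tau$ many partial homomorphisms into one. Take a base $\{U_j\}_{j\in J}$ at $e$ with $0<|J|\le\tau$, and let $\varphi_j:G\to L_j$ and $V_j$ correspond to $U_j$. Let $\Phi=(\varphi_j)_j:G\to\prod_jL_j$, a continuous homomorphism. If $g\ne e$, there is $j$ with $g\notin U_j$, as $G$ is Hausdorff. Then $\varphi_j(g)\notin V_j$, so $\varphi_j(g)\ne e$; thus $\Phi$ is injective. If $U$ is a neighborhood of $e$, choose $U_j\subset U$. The points of $\Phi(G)$ whose $j$-th coordinate is in $V_j$ form a neighborhood of the identity in $\Phi(G)$, and it is contained in $\Phi(U_j)\subset\Phi(U)$. So $\Phi$ is open onto its image, and $G\in\mathcal U_\tau$ by Step 1.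

**Step 3: the induced space for (2).** We extend the action of $H$ on a cube to an action of $G$ on a larger cube. Regard $H$ as a topological subgroup of $\operatorname{Aut}X_0$ with $X_0=I^\tau$. Write $G$ as the disjoint union of the cosets $cH$, $c\in C$, with $e\in C$. The cosets are disjoint nonempty open sets, so $|C|\le w(G)\le\tau$. Let
$$X=\{f:G\to X_0:\ f(gh)=h^{-1}f(g)\ \text{ for all }g\in G,\ h\in H\}\subset X_0^{\,G}.$$
An element $f\in X$ is determined by its values on $C$, since $f(ch)=h^{-1}f(c)$. Conversely, given any $(x_c)_{c\in C}$, put $f(ch)=h^{-1}x_c$; then $f(chh')=h'^{-1}h^{-1}x_c=h'^{-1}f(ch)$, so $f\in X$. Restriction to $C$ is thus a bijection $X\to X_0^{\,C}$. It is continuous, and so is its inverse, because each $h^{-1}$ is a homeomorphism of $X_0$. Hence $X\cong X_0^{\,C}\cong I^\tau$. For $k\in G$ and $f\in X$ put $(kf)(g)=f(k^{-1}g)$. Then $(kf)(gh)=f(k^{-1}gh)=h^{-1}(kf)(g)$, so $kf\in X$. Also $(k(k'f))(g)=f(k'^{-1}k^{-1}g)=((kk')f)(g)$, and each $f\mapsto kf$ is continuous, since it permutes coordinates of $X_0^{\,G}$. We obtain a homomorphism $\psi:G\to\operatorname{Aut}X$.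

**Step 4: continuity of $\psi$.** It suffices to check it at $e$. As $X\cong X_0^{\,C}$, a basic neighborhood of $\mathrm{id}$ in $\operatorname{Aut}X$ is given by a finite $D\subset C$ and an entourage $E$ of $X_0$, and the condition on $k$ is that $((kf)(c),f(c))\in E$ for all $f\in X$ and $c\in D$. Suppose $h_c:=c^{-1}kc\in H$ for $c\in D$. Then
$$(kf)(c)=f(k^{-1}c)=f(c\,h_c^{-1})=h_cf(c).$$
Let $N=\{h\in H:(hx,x)\in E\text{ for all }x\in X_0\}$. It is a neighborhood of $e$ in $H$, because $H$ carries the topology of $\operatorname{Aut}X_0$, and hence in $G$, because $H$ is open. If $k$ lies in the neighborhood $\bigcap_{c\in D}cNc^{-1}$ of $e$, then $h_c\in N$ for all $c\in D$ and the condition holds.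

**Step 5: $\psi$ is an embedding.** Let $U$ be a neighborhood of $e$ in $G$. We look for a neighborhood of $\mathrm{id}$ whose preimage is inside $U$. Since $U\cap H$ is a neighborhood of $e$ in $H\subset\operatorname{Aut}X_0$, there is an entourage $E$ of $X_0$ such that any $h\in H$ with $(hx,x)\in E$ for all $x\in X_0$ lies in $U$. As $X_0$ has more than one point, we may shrink $E$ so that $E\ne X_0\times X_0$. Suppose $((kf)(e),f(e))\in E$ for all $f\in X$.

First, $k\in H$. Otherwise $k^{-1}\notin H$, so $k^{-1}=ch$ with $c\in C\setminus\{e\}$ and $h\in H$, and $(kf)(e)=f(ch)=h^{-1}f(c)$. By Step 3, $f(c)$ and $f(e)$ range independently over $X_0$, hence so do $h^{-1}f(c)$ and $f(e)$. This gives $E=X_0\times X_0$, a contradiction.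

Now $k\in H$, so $(kf)(e)=f(k^{-1})=kf(e)$. As $f(e)$ ranges over all of $X_0$, we have $(kx,x)\in E$ for all $x\in X_0$, and therefore $k\in U$. So every neighborhood $U$ of $e$ contains the $\psi$-preimage of a neighborhood of $\mathrm{id}$. Since $G$ is Hausdorff, $\psi$ is injective, and it is a topological embedding. As $X\cong I^\tau$, this proves (2).

**Step 6: $\omega$-narrow and locally compact groups.** We use Guran's theorem: an $\omega$-narrow group is isomorphic to a subgroup of a product of second countable groups. Let $G$ be $\omega$-narrow with $w(G)\le\tau$, and $U$ a neighborhood of $e$. A basic neighborhood of the identity in the product restricts only finitely many coordinates. So there are a continuous homomorphism $\varphi$ from $G$ to a finite product $L$ of second countable groups, which is again second countable, and a neighborhood $V$ of $e$ in $L$ with $\varphi^{-1}(V)\subset U$. By the known result quoted in Section 2 and by (8), $L\in\mathcal U_\omega\subset\mathcal U_\tau$. By (1), $G\in\mathcal U_\tau$.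

If $w(G)\le\tau$ and $H$ is an open $\omega$-narrow subgroup of $G$, then $w(H)\le\tau$, so $H\in\mathcal U_\tau$ by what was just shown, and $G\in\mathcal U_\tau$ by (2).

If $G$ is locally compact, let $K$ be a compact neighborhood of $e$. The subgroup $\bigcup_n(K\cup K^{-1})^n$ is open and $\sigma$-compact. A $\sigma$-compact group is $\omega$-narrow: for each neighborhood $U$ of $e$, each of countably many compact sets covering the group is covered by finitely many translates $sU$. So locally compact groups of weight $\le\tau$ are covered.

**Step 7: groups with a base of open subgroups.** Let $w(G)\le\tau$ and let $G$ have a base at $e$ of open subgroups. By (1) it is enough to treat an open subgroup $U$ from that base. The cosets of $U$ are disjoint open sets, so $|G/U|\le\tau$. Let $G$ act on $I^{G/U}$ by $(kx)_s=x_{k^{-1}s}$; this is a homomorphism $G\to\operatorname{Aut}I^{G/U}$. It is continuous: for a finite $D\subset G/U$, each $k$ in the open subgroup $\bigcap_{gU\in D}gUg^{-1}$ satisfies $k^{-1}s=s$ for $s\in D$, and so leaves the coordinates in $D$ unchanged. If $k\notin U$, then $k^{-1}U\ne U$ as elements of $G/U$. Choosing $x$ with $x_{k^{-1}U}=1$ and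 $x_U=0$, we get $|(kx)_U-x_U|=1$. So the preimage of the neighborhood
$$\{\theta\in\operatorname{Aut}I^{G/U}:\ |(\theta x)_U-x_U|<1\ \text{ for all }x\}$$
of $\mathrm{id}$ is contained in $U$. Finally $\operatorname{Aut}I^{G/U}\in\mathcal U_\tau$ by (8), since $|G/U|\le\tau$. So (1) applies and $G\in\mathcal U_\tau$. $\blacksquare$
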